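# Coding a coanalytic graph into the disjoint translates of a $G_\delta$ set

## Differences in a rationally independent Cantor set

Let $K\subseteq\mathbb R$ be a Cantor set, that is, a homeomorphic copy of $2^\omega$. Suppose that $K$ is *linearly independent over* $\mathbb Q$: whenever $c_1,\dots,c_m\in K$ are distinct, $q_1,\dots,q_m\in\mathbb Q$ and $\sum q_ic_i=0$, all $q_i$ are $0$. We shall build such a $K$, with extra properties, later on. Write $K-K=\{u-v:u,v\in K\}$, a compact set that is symmetric about $0$.

A nonzero element of $K-K$ remembers where it came from:
$$u,v,u',v'\in K,\quad u\ne v,\quad u-v=u'-v'\ \Longrightarrow\ u=u'\text{ and }v=v'.\tag{1}$$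
Indeed $u+v'=u'+v$. By independence every element of $K$ has the same coefficient on both sides, so $\{u,v'\}$ and $\{u',v\}$ are equal as multisets. Since $u\neq v$, we get $u=u'$, and then $v'=v$.

Hence every symmetric relation on the points of $K$ can be stored in a set of real numbers. A *graph* on a set $V$ is an irreflexive symmetric relation $G\subseteq V^2$. Fix a homeomorphism $j:2^\omega\to K$ and a graph $G$ on $2^\omega$. For $u,v\in K$ put
$$u\,E\,v\iff u=v\ \text{ or }\ (j^{-1}(u),j^{-1}(v))\notin G ,$$
so that $E$ means "equal or not adjacent", and define
$$U=\mathbb R\setminus(K-K),\qquad A_0=\{u-v:\ u,v\in K,\ u\,E\,v\},\qquad A=U\cup A_0.\tag{2}$$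
The set $U$ is open, all three sets are symmetric, and $0\in A_0\subseteq K-K$. By (1),
$$\text{for distinct }u,v\in K:\qquad u-v\in A\iff u-v\in A_0\iff u\,E\,v.\tag{3}$$
The first equivalence holds because $u-v\in K-K$ is not in $U$. For the second, if $u-v=u'-v'$ with $u'\,E\,v'$, then $(u',v')=(u,v)$ by (1).

A finite toy model is the independent set $\{1,\sqrt2,\sqrt3\}$. (If $a+b\sqrt2+c\sqrt3=0$ with rational coefficients, squaring $b\sqrt2+c\sqrt3=-a$ shows that $2bc\sqrt6$ is rational. So $bc=0$, and then irrationality of $\sqrt2$ and $\sqrt3$ gives $a=b=c=0$.) Its six nonzero differences are distinct, and the graph whose only edge joins $1$ and $\sqrt2$ is stored as $A_0=\{0,\pm(\sqrt3-1),\pm(\sqrt3-\sqrt2)\}$. With the dependent set $\{0,1,2\}$ this fails: $1-0=2-1$, so differences cannot tell the edge $\{0,1\}$ from the edge $\{1,2\}$.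

The aim of these notes is to find, when $G$ is coanalytic, a $G_\delta$ set $B\subseteq \mathbb R$ whose set of differences is *exactly* $A$. Such a $B$ answers the following question, taken from M. Elekes and T. Keleti, "Decomposing the real line into Borel sets closed under addition", arXiv:1406.0701 (2014). Suppose a Borel set $B\subseteq\mathbb R$ has uncountably many pairwise disjoint translates. Must it have continuum many? Under CH there is nothing to prove, since an uncountable set of reals then has size $\mathfrak c$. The question is whether ZFC alone proves the implication. We shall see that it does not: over ZFC the implication is equivalent to CH.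

## Disjoint translates as cliques

For $B\subseteq\mathbb R$ put $B-B=\{b-b':b,b'\in B\}$. Since $b+x=b'+x'$ means $x-x'=b'-b$, and $B-B$ is symmetric,
$$(B+x)\cap(B+x')=\emptyset\iff x-x'\notin B-B.\tag{4}$$

**Definition.** A set $X\subseteq\mathbb R$ is *$B$-disjoint* if the sets $B+x$ $(x\in X)$ are pairwise disjoint. We say that $B$ *has $\kappa$ pairwise disjoint translates* if there is a $B$-disjoint set of cardinality $\kappa$. A *clique* of a graph $G$ is a set of pairwise $G$-adjacent vertices; one-point sets are cliques.

For nonempty $B$ the relation $x-x'\notin B-B$ is a graph on $\mathbb R$, irreflexive because $0\in B-B$. By (4) its cliques are exactly the $B$-disjoint sets. Call it the *disjointness graph* of $B$.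

Some cases by hand.

* **An interval.** For $B=[0,1)$ we have $B-B=(-1,1)$, so $X$ is $B$-disjoint iff distinct points of $X$ are at distance at least $1$. Such $X$ is countable.
* **Positive measure.** If $B$ has positive Lebesgue measure, then so does $B_m=B\cap[-m,m]$ for some $m$. If $X$ is $B$-disjoint, then for each $r$ the translates of $B_m$ by points of $X\cap[-r,r]$ are disjoint sets of equal positive measure inside $[-m-r,m+r]$, so there are finitely many. Hence $X$ is countable.
* **Countable sets.** Let $B$ be countable and nonempty, and let $X$ be a maximal $B$-disjoint set. If $y\notin X+(B-B)$, then $X\cup\{y\}$ would be a larger $B$-disjoint set. So $X+(B-B)=\mathbb R$, and as $B-B$ is countable, $|X|=\mathfrak c$.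
* **A compact uncountable set.** Let $S=\{\sum_{i\ge1}d_i4^{-i}:d_i\in\{0,1\}\}$, and let $X$ be the set of sums $\sum_{i\ge1}2e_i4^{-i}$ with $e_i\in\{0,1\}$ and $e_i=0$ for even $i$. Then $|X|=\mathfrak c$, and $X$ is $S$-disjoint. Suppose $s+t=s'+t'$ with $s,s'\in S$ and $t\neq t'$ in $X$. Then the digit strings $(d_i+2e_i)$ and $(d'_i+2e'_i)$ are two different base-4 expansions of one number, so one of them is eventually constant $3$. That needs $e_i=1$ or $e'_i=1$ for large even $i$, which is excluded.

## The Cantor scheme for $\sigma$-compact sets, and where it stops

The natural attack is to show that an uncountable clique produces a perfect one. This works for $\sigma$-compact sets.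

**Proposition 1.** A $\sigma$-compact set $B\subseteq\mathbb R$ has either at most countably many or continuum many pairwise disjoint translates.

*Proof.* We may assume $B=\bigcup_mB_m\ne\emptyset$ with $B_m$ compact. Then $B-B=\bigcup_{m,m'}(B_m-B_{m'})$ is a countable union of compact sets. So the disjointness graph $G$ is an intersection $\bigcap_nG_n$ of decreasing open sets $G_n\subseteq\mathbb R^2$, and since $G$ is symmetric we may replace $G_n$ by $G_n\cap\{(x,y):(y,x)\in G_n\}$ and so take $G_n$ symmetric.

Let $X$ be an uncountable clique. Let $X'$ be the set of $x\in X$ such that every neighborhood of $x$ meets $X$ in an uncountable set. Since $\mathbb R$ has a countable base, $X\setminus X'$ is countable, so every neighborhood of a point of $X'$ contains uncountably many points of $X'$.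

We build compact intervals $J_s$ and points $x_s\in X'\cap\operatorname{int}J_s$ for $s\in2^{<\omega}$ such that $J_{s0},J_{s1}\subseteq J_s$ are disjoint, $|J_s|\le2^{-|s|}$, and $J_s\times J_t\subseteq G_n$ for distinct $s,t\in2^n$. Given level $n$, choose two distinct points $x_{s0},x_{s1}$ of $X'$ in the interior of each $J_s$. The $2^{n+1}$ chosen points are distinct elements of the clique $X$, so any two of them form a pair in $G\subseteq G_{n+1}$. As $G_{n+1}$ is open, small enough intervals around them satisfy the requirements. Let $C=\bigcap_n\bigcup_{s\in2^n}J_s$, a set of size $\mathfrak c$. Distinct points of $C$ lie in distinct intervals of level $n$ for all large $n$, so they form a pair in $G_n$ for all large $n$, hence in $G$. Thus $C$ is a clique. $\square$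

The step that uses the hypothesis is the shrinking: adjacency of $x_s$ and $x_t$ was secured one open condition $G_{n+1}$ at a time. If $B$ is only $G_\delta$, then $B-B$ is the image of the Polish space $B\times B$ under $(b,b')\mapsto b-b'$. So it is analytic, and the disjointness graph is merely coanalytic. Adjacency no longer splits into countably many open requirements. No refinement of the scheme can handle all coanalytic graphs, as the next section shows.

## A coanalytic graph with cliques of size $\aleph_1$ and no larger

We use the following textbook facts. A subset of a Polish space $Z$ is *analytic* if it is the projection of a closed subset of $Z\times\omega^\omega$, and *coanalytic* if its complement is analytic.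

* Projections to $Z$ of Borel subsets of $Z\times W$ with $W$ Polish are analytic. Analytic sets are closed under finite unions and intersections, Borel images and Borel preimages.
* A closed subspace of a Polish space is Polish, and a subspace of a Polish space that is itself Polish in the subspace topology is $G_\delta$.
* Lusin–Souslin: the image of a Borel set under an injective Borel map between Polish spaces is Borel.

Identify $2^\omega$ with $2^{\omega\times\omega}$ and write $n<_\xi m$ for $\xi(n,m)=1$. Let $LO$ be the set of $\xi$ for which $<_\xi$ is a strict linear order of $\omega$; it is closed, because each instance of each axiom is a clopen condition. Let $WO\subseteq LO$ be the set of codes of well-orders. We also use the boundedness theorem (Kechris, *Classical Descriptive Set Theory*, Thm. 31.2): *if $W\subseteq WO$ is analytic, then the order types of the members of $W$ are bounded by some ordinal below $\omega_1$.* In particular $WO$ is not Borel, since its order types are unbounded in $\omega_1$.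

Define
$$\xi\approx\eta\iff(\xi\notin WO\wedge\eta\notin WO)\ \text{ or }\ \bigl(\xi,\eta\in LO\ \wedge\ (\omega,<_\xi)\cong(\omega,<_\eta)\bigr).$$
If $\xi$ codes the usual order of $\omega$ and $\eta$ the order that moves $0$ above everything else, then $\xi\not\approx\eta$, since the types are $\omega$ and $\omega+1$. Codes of the order types of $\mathbb Q$ and of the negative integers are equivalent to each other by the first clause.

*The relation $\approx$ is an equivalence relation with exactly $\aleph_1$ classes.* An order isomorphic to a well-order is a well-order, so no $\xi\in WO$ is equivalent to an $\eta\notin WO$. All points outside $WO$ are equivalent to one another, and on $WO$ the relation is isomorphism. So the classes are $2^{\omega\times\omega}\setminus WO$ and one class for each ordinal $\alpha$ with $\omega\le\alpha<\omega_1$.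

*The relation $\approx$ is analytic.* We have $\xi\notin WO$ iff $\xi\notin LO$ (an open condition) or there is $z\in\omega^\omega$ with $z(n+1)<_\xi z(n)$ for all $n$ (a projection of a closed set). So the first clause is analytic. Isomorphism says that there is $f\in\omega^\omega$ which is a bijection of $\omega$ and satisfies $n<_\xi m\iff f(n)<_\eta f(m)$ for all $n,m$. This is a projection of a Borel set, so the second clause is analytic too.

Let $G_\approx$ be the complement of $\approx$. It is symmetric, irreflexive and coanalytic. A set meeting each $\approx$-class in one point is a clique of size $\aleph_1$. Every clique meets each class in at most one point, so no clique has size $\aleph_2$. At the level of graphs, then, an uncountable clique need not give one of size continuum unless CH holds.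

The difficulty is that a disjointness graph is of a special kind: whether $x,x'$ are adjacent depends only on $x-x'$. The graph $G_\approx$ has no such symmetry, so it has to be transported to $\mathbb R$. Here are the statements.

**Theorem 1 (ZFC).** For every coanalytic graph $G$ on $2^\omega$ there are a nonempty $G_\delta$ set $B\subseteq\mathbb R$ and a homeomorphic embedding $j:2^\omega\to\mathbb R$ such that a nonempty $X\subseteq\mathbb R$ is $B$-disjoint if and only if $X=t+j[Y]$ or $X=t-j[Y]$ for some $t\in\mathbb R$ and some nonempty $G$-clique $Y$. In particular, for every cardinal $\kappa\ge1$, $B$ has $\kappa$ pairwise disjoint translates iff $G$ has a clique of size $\kappa$.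

**Theorem 2 (ZFC).** There is a $G_\delta$ set $B\subseteq\mathbb R$ that has $\aleph_1$ pairwise disjoint translates, but does not have $\aleph_2$ pairwise disjoint translates. Moreover, no nonempty perfect set $X$ is $B$-disjoint.

**Corollary 3.** Over ZFC the following are equivalent: (i) CH; (ii) every Borel subset of $\mathbb R$ with uncountably many pairwise disjoint translates has continuum many; (iii) the same for $G_\delta$ sets. In particular (ii) is not provable in ZFC, if ZFC is consistent.

**Corollary 4.** For every cardinal $\kappa\ge1$ the following are equivalent: (a) some nonempty Borel (equivalently $G_\delta$, equivalently analytic) $B\subseteq\mathbb R$ has $\kappa$ but not $\kappa^+$ pairwise disjoint translates; (b) some coanalytic graph on a Polish space has a clique of size $\kappa$ but none of size $\kappa^+$.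

## Why it suffices that $B-B=A$

We now prove Theorem 1. Fix a coanalytic graph $G$ on $2^\omega$. The first step uses only the independence of $K$.

**Step 1. Reading off the $B$-disjoint sets.** *This step shows that once $B\neq\emptyset$ satisfies*
$$B-B=A=U\cup A_0,\tag{5}$$
*the conclusion of Theorem 1 holds.* So let $K$ be any linearly independent Cantor set, $j:2^\omega\to K$ a homeomorphism, $A$ as in (2), and assume (5).

(⇐) Let $Y$ be a nonempty $G$-clique and $X=t+j[Y]$ or $X=t-j[Y]$. A difference of distinct points of $X$ is $\pm(u-v)$ with $u,v\in j[Y]$ distinct. Since $j^{-1}(u),j^{-1}(v)$ are adjacent, $u\,E\,v$ fails, so $u-v\notin A$ by (3), and $-(u-v)\notin A$ by symmetry of $A$. By (5) and (4), $X$ is $B$-disjoint.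

(⇒) Let $X\ne\emptyset$ be $B$-disjoint. We first claim that $X\subseteq t+K$ or $X\subseteq t-K$ for some $t$.

Translating $X$ changes neither the hypothesis nor the truth of the claim, so assume $0\in X$. If $X=\{0\}$, take $k\in K$ and note $0\in -k+K$. Otherwise, by (4) and (5), every difference of two distinct points of $X$ lies in $\mathbb R\setminus A\subseteq K-K$. In particular each $x\in X\setminus\{0\}$ is $x=k_x-l_x$ with $k_x\ne l_x$ in $K$, uniquely by (1).

Let $x\ne x'$ be in $X\setminus\{0\}$, and suppose that both $k_x\neq k_{x'}$ and $l_x\ne l_{x'}$. Write $x-x'=p-q$ with $p,q\in K$. Then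
$$k_x+l_{x'}+q=l_x+k_{x'}+p ,$$
and by independence the three terms on the left and the three on the right form the same multiset. Now $k_x\ne l_x$ and $k_x\neq k_{x'}$, and also $l_{x'}\ne l_x$ and $l_{x'}\ne k_{x'}$. So the two entries $k_x,l_{x'}$ of the left multiset can only be matched with the single entry $p$ on the right, a contradiction. (They may be equal to each other, but then that value occurs at least twice on the left and at most once on the right.) Hence any two of the pairs $(k_x,l_x)$ share a coordinate. As pairs of different $x$ are different, they share exactly one.

If there is only one pair $(k,l)$, then $X=\{0,k-l\}\subseteq k-K$, because $0=k-k$. Otherwise take two pairs. Suppose they share the first coordinate, say they are $(k,l_1)$ and $(k,l_2)$ with $l_1\ne l_2$. A further pair whose first coordinate is not $k$ would have second coordinate equal to both $l_1$ and $l_2$, which is impossible. So all pairs have first coordinate $k$, and $X\subseteq k-K$. Suppose instead they are $(k_1,l)$ and $(k_2,l)$ with $k_1\neq k_2$. By the same argument all pairs have second coordinate $l$, and $X\subseteq K-l$, where $0=l-l$. This proves the claim.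

So $X=t+j[Y]$ or $X=t-j[Y]$ for some nonempty $Y\subseteq2^\omega$. For distinct $u,v\in j[Y]$, one of $\pm(u-v)$ is a difference of distinct points of $X$, so it is not in $B-B=A$. By symmetry $u-v\notin A$, so $u\,E\,v$ fails by (3), i.e. $j^{-1}(u)$ and $j^{-1}(v)$ are adjacent. Thus $Y$ is a $G$-clique.

Finally, $y\mapsto t\pm j(y)$ is injective, so $|X|=|Y|$. Hence $B$ has $\kappa$ pairwise disjoint translates iff $G$ has a clique of size $\kappa$.

Two tasks remain: $B-B$ must contain all of the open set $U$, and inside $K-K$ it must contain $A_0$ and nothing else.

## Two thin sets that add up to an interval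

Covering $U$ looks easy: the open set $U$ is a union of intervals, so one would like to put intervals into $B$. But if $B$ contains an interval of length $\delta$, then $B-B\supseteq(-\delta,\delta)$, and all $B$-disjoint sets are countable. By the positive-measure case above, a set with uncountably many disjoint translates must even be null. So each interval of $U$ has to be obtained as a difference of two *null* sets. Each of these two sets also produces differences with itself, and those must not hit $K-K$ outside $0$.

**Step 2. The sets $S$, $T$ and $D$.** *This step produces two thin pieces for every interval of length $4^{-k}$, with all their self-differences inside one thin set fixed before $K$ is chosen.* Let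
$$S=\Bigl\{\sum_{i\ge1}d_i4^{-i}:d_i\in\{0,1\}\Bigr\},\qquad T=2S.$$
Both are compact, with $S\subseteq[0,\frac13]$ and $T\subseteq[0,\frac23]$. Every base-4 digit is uniquely $d+2e$ with $d,e\in\{0,1\}$, so
$$S+T=[0,1].\tag{6}$$
Let
$$\Delta=S-S=\Bigl\{\sum_{i\ge1}e_i4^{-i}:e_i\in\{-1,0,1\}\Bigr\}.$$
It is compact and symmetric, and $T-T=2\Delta$. Once the first $n$ digits $e_i$ are fixed, the remaining sum ranges in $[-\frac134^{-n},\frac134^{-n}]$. So $\Delta$ is covered by $3^n$ intervals of length $\frac23\,4^{-n}$ for every $n$. Hence $\Delta$ is null, and being closed it is nowhere dense. Put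
$$D=\bigcup_{k\ge0}\bigl(4^{-k}\Delta\cup2\cdot4^{-k}\Delta\bigr),$$
a countable union of compact nowhere dense sets containing $0$.

The set $U$ depends on $K$, and the intervals covering $U$ will depend on $U$. Because only the lengths $4^{-k}$ are used, their self-differences all lie in $D$, which does not depend on $K$. So $K$ can be chosen to avoid $D$.

**Step 3. The Cantor sets $K$ and $P$.** *This step builds $K$ together with a second Cantor set $P$ of labels, independent of $K$, with no nonzero difference in $D$.*

*Claim.* There is a Cantor set $C\subseteq\mathbb R$, linearly independent over $\mathbb Q$, with $(C-C)\cap D=\{0\}$.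

Consider the following countably many sets:

* $\{v\in\mathbb R^k:q\cdot v=0\}$ for $k\ge1$ and $q\in(\mathbb Q\setminus\{0\})^k$;
* $\{(x,y)\in\mathbb R^2:x-y\in D'\}$, where $D'$ is one of the sets $4^{-k}\Delta$, $2\cdot4^{-k}\Delta$ with $k\ge0$.

Each is closed. Those of the first kind are proper linear subspaces, so they contain no ball and are nowhere dense. If a set of the second kind contained an open box $V\times W$, then for $y\in W$ the interval $V-y$ would lie in $D'$, which is impossible; so these are nowhere dense too. Enumerate all of them as $R_0,R_1,\dots$ with $R_i\subseteq\mathbb R^{k_i}$.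

Build nondegenerate compact intervals $J_s$ $(s\in2^{<\omega})$ such that

* $J_{s0},J_{s1}\subseteq J_s$ are disjoint, and $|J_s|\le2^{-|s|}$;
* for all $i\le n$ and all distinct $s_1,\dots,s_{k_i}\in2^n$, the box $J_{s_1}\times\dots\times J_{s_{k_i}}$ is disjoint from $R_i$.

At level $n$, start with any nondegenerate intervals satisfying the first requirement. The second concerns finitely many pairs of an index $i\le n$ and a tuple (none for that $i$ if $k_i>2^n$). Treat them one after another. Since $R_i$ is closed and nowhere dense, the interior of the current box contains a smaller open box missing $R_i$, and inside it a compact box with nondegenerate sides. Replace the intervals of the tuple by these sides. Later shrinkings do not spoil earlier ones.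

Let $C=\bigcap_n\bigcup_{s\in2^n}J_s$. The map sending a branch $b\in2^\omega$ to the unique point of $\bigcap_nJ_{b\restriction n}$ is a continuous bijection from the compact space $2^\omega$ onto $C$, so $C$ is a Cantor set. A tuple of $k_i$ distinct points of $C$ lies, for all large $n$, in a product of intervals $J_s$ with distinct $s\in2^n$, so it is not in $R_i$. The sets of the first kind show that no rational combination of distinct points of $C$ with nonzero coefficients vanishes. Those of the second kind show that $x-y\notin D$ for distinct $x,y\in C$. This proves the claim.

Put $K=C\cap J_{(0)}$ and $P=C\cap J_{(1)}$, two disjoint Cantor sets with $K\cup P=C$ independent. Fix a homeomorphism $j:2^\omega\to K$, define $E,U,A_0,A$ from $K$ and $G$ as in the first section, and fix $M\ge1$ with $C\subseteq[-M,M]$. Then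
$$K-K\subseteq[-2M,2M],\qquad K+P\subseteq[-2M,2M],\qquad D\cap(K-K)=\{0\}.\tag{7}$$

## Labels that carry witnesses

Next we need a set $B'$ with $(B'-B')\cap(K-K)=A_0$. To create the difference $x-y$ for a pair $x\,E\,y$, put the two points $x+p$ and $y+p$ into $B'$, with a label $p\in P$ used for this pair only. Independence of $K\cup P$ will prevent points with different labels from producing anything in $K-K$.

The obvious choice is to label by the pair: take an embedding $\psi:K\times K\to P$ and let $B'$ consist of all $x+\psi(x,y)$ and $y+\psi(x,y)$ with $x\,E\,y$. The differences come out right, but $B'$ is in general too complicated. In fact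
$$E=\{(x,y)\in K\times K:\ x+\psi(x,y)\in B'\}.$$
For "$\supseteq$": if $x+\psi(x,y)=u'+\psi(x',y')$ with $x'\,E\,y'$ and $u'\in\{x',y'\}$, then by independence the labels agree, so $(x,y)=(x',y')\in E$. So if $B'$ were Borel, $E$ would be Borel. For $G=G_\approx$ it is not: the $E$-section at $j(\xi)$ with $\xi\notin WO$ is $j[2^\omega\setminus WO]$, and $WO$ is not Borel.

The remedy is to let the label record, besides $(x,y)$, a *witness* $z\in\omega^\omega$ for $x\,E\,y$. Then membership in $B'$ only asks whether $z$ is a witness, which is a closed condition.

**Step 4. The part of $B$ that codes $E$.** *This step builds a $G_\delta$ set $B'\subseteq K+P$ with $(B'-B')\cap(K-K)=A_0$.*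

Since $G$ is irreflexive, $E$ is the image of $(2^\omega)^2\setminus G$ under $j\times j$, so it is analytic. It is reflexive and symmetric. Choose a closed $F\subseteq K\times K\times\omega^\omega$ whose projection to $K\times K$ is $E$. The space $\omega^\omega$ embeds in $2^\omega$ by sending $z$ to the sequence $0^{z(0)}1\,0^{z(1)}1\cdots$, and $K\times K\times2^\omega$ is homeomorphic to $2^\omega$, hence to $P$. So there is a homeomorphic embedding $\varphi:K\times K\times\omega^\omega\to P$. Define
$$B_0=\{x+\varphi(x,y,z):(x,y,z)\in F\},\quad B_1=\{y+\varphi(x,y,z):(x,y,z)\in F\},\quad B'=B_0\cup B_1.$$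
It is nonempty, since $E\ne\emptyset$.

*$B'$ is $G_\delta$.* The map $\sigma:K\times P\to\mathbb R$, $\sigma(u,p)=u+p$, is continuous. It is injective because $K\cup P$ is independent and $K\cap P=\emptyset$. As $K\times P$ is compact, $\sigma$ is a homeomorphism onto the compact set $K+P$. We have $B_0=\sigma[H_0]$ with
$$H_0=\{(x,p)\in K\times P:\ p\in\varphi[F],\ x=\pi_1(\varphi^{-1}(p))\},$$
where $\pi_1(x,y,z)=x$. Now $F$ is closed in a Polish space, so $F$ and its homeomorphic copy $\varphi[F]$ are Polish, and $\varphi[F]$ is $G_\delta$ in $P$. Thus $K\times\varphi[F]$ is $G_\delta$ in $K\times P$. With coordinates flipped, $H_0$ is the graph of the continuous map $\pi_1\circ\varphi^{-1}:\varphi[F]\to K$, so it is closed in $K\times\varphi[F]$. Hence $H_0$ is the intersection of $K\times\varphi[F]$ with a closed subset of $K\times P$, and closed sets in metrizable spaces are $G_\delta$. So $H_0$ is $G_\delta$ in $K\times P$. Then $B_0=\sigma[H_0]$ is $G_\delta$ in $K+P$, which is compact and so $G_\delta$ in $\mathbb R$. Therefore $B_0$ is $G_\delta$ in $\mathbb R$. Replacing $\pi_1$ by the second projection gives the same for $B_1$, and a union of two $G_\delta$ sets is $G_\delta$.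

*$(B'-B')\cap(K-K)=A_0$.* If $x\,E\,y$, choose $z$ with $(x,y,z)\in F$; then
$$x-y=\bigl(x+\varphi(x,y,z)\bigr)-\bigl(y+\varphi(x,y,z)\bigr)\in B'-B'.$$
So $A_0\subseteq B'-B'$, and $A_0\subseteq K-K$. Conversely, let
$$(u+p)-(u'+p')=k-k',\qquad k,k'\in K,$$
where $p=\varphi(x,y,z)$, $u\in\{x,y\}$, $p'=\varphi(x',y',z')$, $u'\in\{x',y'\}$ and $(x,y,z),(x',y',z')\in F$. Then $u+p+k'=u'+p'+k$, where $p,p'\in P$ and the other terms are in $K$. Comparing coefficients of elements of $P$ gives $p=p'$. As $\varphi$ is injective, $(x,y,z)=(x',y',z')$, so $u,u'\in\{x,y\}$ and
$$u-u'\in\{0,\ x-y,\ y-x\}\subseteq A_0,$$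
because $x\,E\,y$ and $E$ is reflexive and symmetric. The number $k-k'$ equals $u-u'$, so it lies in $A_0$.

## Covering $U$ far away from $B'$

**Step 5. The part of $B$ that covers $U$.** *This step builds a closed set $Q$ whose differences contain $U$ and meet $K-K$ only in $0$.*

Every $w\in U$ lies in an interval $[a,a+4^{-k}]\subseteq U$ with $a$ rational: take $k$ large and $a\in(w-4^{-k},w)$. There are countably many intervals of this kind contained in $U$, and infinitely many, so we can write
$$U=\bigcup_{n\ge1}I_n,\qquad I_n=[a_n,a_n+4^{-k_n}],\quad a_n\in\mathbb Q,\ k_n\in\mathbb N.$$
For reals $N_n$ to be chosen, put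
$$S_n=N_n+a_n+4^{-k_n}S,\qquad T_n=N_n-4^{-k_n}T,\qquad Q_n=S_n\cup T_n.$$
Changing $N_n$ only translates the compact set $Q_n$. So we can choose $N_1,N_2,\dots$ recursively so that $\min Q_n$ exceeds every element of $[-2M,2M]\cup Q_1\cup\dots\cup Q_{n-1}$ by more than $2M$. Let $Q=\bigcup_nQ_n$. The compact sets $Q_n$ move off to infinity with gaps larger than $2M$, so every bounded interval meets only finitely many of them, and $Q$ is closed.

The differences inside one $Q_n$ are as follows. By (6),
$$S_n-T_n=a_n+4^{-k_n}(S+T)=I_n\subseteq U,\qquad T_n-S_n=-I_n\subseteq U,$$
the last because $U$ is symmetric. Moreover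
$$S_n-S_n=4^{-k_n}\Delta\subseteq D,\qquad T_n-T_n=2\cdot4^{-k_n}\Delta\subseteq D .$$
Since $U$ is disjoint from $K-K$, and $D\cap(K-K)=\{0\}$ by (7),
$$(Q_n-Q_n)\cap(K-K)=\{0\}.\tag{8}$$

**Step 6. Assembling $B$.** *This step verifies (5).* Let $B=B'\cup Q$. It is nonempty and $G_\delta$, as a union of a $G_\delta$ set and a closed set.

By (7), $B'\subseteq K+P\subseteq[-2M,2M]$. So by the choice of the $N_n$, two points of $B$ from different pieces among $B',Q_1,Q_2,\dots$ differ by more than $2M$ in absolute value. As $K-K\subseteq[-2M,2M]$, such a difference lies in $U$. Hence only differences within one piece can lie in $K-K$, and Step 4 with (8) gives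
$$(B-B)\cap(K-K)=A_0\cup\{0\}=A_0 .$$
Also $B-B\supseteq\bigcup_n(S_n-T_n)=\bigcup_nI_n=U$. Since $\mathbb R$ is the disjoint union of $U$ and $K-K$, we get $B-B=U\cup A_0=A$. By Step 1 this proves Theorem 1. $\square$

## $G_\delta$ sets with $\aleph_1$ disjoint translates, and CH

**Proof of Theorem 2.** Apply Theorem 1 to the coanalytic graph $G_\approx$, whose cliques have size at most $\aleph_1$, with $\aleph_1$ attained. The resulting $G_\delta$ set $B$ has $\aleph_1$ but not $\aleph_2$ pairwise disjoint translates.

For the last assertion, suppose that $X\ne\emptyset$ is perfect and $B$-disjoint. By Theorem 1, $X=t+j[Y]$ or $X=t-j[Y]$ for a $G_\approx$-clique $Y$. As $j$ is injective, $Y$ is the preimage of the closed set $X$ under the continuous map $y\mapsto t+j(y)$, respectively $y\mapsto t-j(y)$. So $Y$ is closed, and it is uncountable because the nonempty perfect set $X$ is. The complement of $WO$ is one $\approx$-class, so $Y$ contains at most one point of it. Therefore $Y\cap WO$ is $Y$ minus at most one point: an uncountable Borel subset of $WO$. Its members have pairwise different order types, so uncountably many countable ordinals occur, and these are unbounded in $\omega_1$.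 This contradicts the boundedness theorem. $\square$

In particular, the version of the implication with a nonempty perfect $B$-disjoint set in the conclusion fails in ZFC, even under CH.

**Proof of Corollary 3.** (i)⇒(ii): under CH an uncountable $B$-disjoint set has size $\mathfrak c$. (ii)⇒(iii): $G_\delta$ sets are Borel. (iii)⇒(i): if CH fails, then $\mathfrak c\ge\aleph_2$. The set $B$ of Theorem 2 has uncountably many pairwise disjoint translates but not $\aleph_2$ of them, hence not continuum many (a subset of a $B$-disjoint set is $B$-disjoint). So (iii) fails. Finally, models of $\neg$CH exist by Cohen, if ZFC is consistent, and (ii) fails in each of them. $\square$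

The complexity $G_\delta$ cannot be lowered. Every $F_\sigma$ subset of $\mathbb R$ is $\sigma$-compact, so Proposition 1 gives the dichotomy for it in ZFC. Under $\neg$CH, then, $G_\delta$ is the lowest possible complexity of a counterexample.

## Numbers of disjoint translates and clique numbers of coanalytic graphs

**Proof of Corollary 4.** Since $G_\delta$ sets are Borel and Borel sets are analytic, it suffices to derive (b) from the analytic version of (a), and the $G_\delta$ version of (a) from (b).

(a)⇒(b): Let $B\neq\emptyset$ be analytic with $\kappa$ but not $\kappa^+$ pairwise disjoint translates. Then $B-B$ is a continuous image of the analytic set $B\times B$, so it is analytic. Its preimage under $(x,y)\mapsto x-y$ is analytic in $\mathbb R^2$. Hence the disjointness graph $\{(x,y)\in\mathbb R^2:x-y\notin B-B\}$ is coanalytic. It is symmetric, and irreflexive because $0\in B-B$. Its cliques are exactly the $B$-disjoint sets by (4). So it has a clique of size $\kappa$ and none of size $\kappa^+$.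

(b)⇒(a): Let $G$ be a coanalytic graph on a Polish space $Z$ with a clique of size $\kappa$ but none of size $\kappa^+$. *First we move $G$ to $2^\omega$.* Let $V_0,V_1,\dots$ be a countable base of $Z$ and put $h(x)(n)=1$ iff $x\in V_n$; this is a Borel injection $h:Z\to2^\omega$. By Lusin–Souslin, $h[Z]$ is Borel and $h$ is a Borel isomorphism onto it. Let $G'=(h\times h)[G]$. By injectivity,
$$G'=(h[Z]\times h[Z])\setminus(h\times h)[Z^2\setminus G],$$
a Borel set minus a Borel image of an analytic set. So $G'$ is coanalytic, and it is a graph on $2^\omega$ in which points outside $h[Z]$ have no neighbors.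

*Next we compare cliques.* A clique of $G'$ with at least two points lies in $h[Z]$, so the cliques of $G'$ of size at least $2$ are exactly the $h$-images of cliques of $G$ of size at least $2$. Cliques of size $1$ exist in both graphs; $Z\neq\emptyset$ because $G$ has a clique of size $\kappa\ge1$. Hence for every cardinal $\lambda\ge1$, $G$ has a clique of size $\lambda$ iff $G'$ does. In particular $G'$ has a clique of size $\kappa$ and none of size $\kappa^+$.

*Finally*, Theorem 1 applied to $G'$ gives a nonempty $G_\delta$ set with $\kappa$ but not $\kappa^+$ pairwise disjoint translates. $\square$
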